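\title{A counterexample to a conjecture of Lov\'asz and Szegedy on Borel graphs}

\begin{abstract}
A conjecture of Lov\'asz and Szegedy asserts that every graph on $[0,1]$ with Lebesgue-measurable edge set has the same induced subgraph densities as some Borel graph all of whose finite induced subgraphs have positive density. We disprove it. We construct a Borel graph $\mathbf L$ such that every graph on $[0,1]$ with universally measurable edge set and with the densities of $\mathbf L$ has a finite induced subgraph of density zero, even after any null set of vertices is deleted. The obstruction is a parity that has no measurable limit, placed on a null set of pairs that carries a singular measure with full marginals.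
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\lambda$ be Lebesgue measure on $[0,1]$. A \emph{graph on $[0,1]$} is given by a symmetric, irreflexive edge set $E(\mathbf G)\subset[0,1]^2$; we write $xy\in E(\mathbf G)$ for $(x,y)\in E(\mathbf G)$. It is a \emph{Lebesgue graph} if $E(\mathbf G)$ is Lebesgue-measurable and a \emph{Borel graph} if $E(\mathbf G)$ is Borel. For a finite graph $F$ on $\{1,\dots,k\}$ and a Lebesgue graph $\mathbf G$, the \emph{density} $t(F,\mathbf G)$ of $F$ in $\mathbf G$ is the $\lambda^{\otimes k}$-measure of the set of $(x_1,\dots,x_k)\in[0,1]^k$ such that the $x_i$ are distinct and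
\[
x_ix_j\in E(\mathbf G)\iff ij\in E(F)\qquad\text{for all } i\ne j .
\]
Thus $t(F,\mathbf G)$ is the probability that $k$ independent uniform points induce a copy of $F$ under $i\mapsto x_i$. The graph $F$ is a \emph{finite induced subgraph} of $\mathbf G$ if at least one such tuple exists.

Densities do not change when the edge set is modified on a null subset of the square, whereas the list of finite induced subgraphs depends on every single pair. For example, the graph in which $x\neq y$ are adjacent if and only if $x+y=1$ has an edge, although an edge has density $0$ in it; the empty graph has the same densities and no such defect. It is natural to ask whether the defect can always be removed. We take the following conjecture from \cite{BNO}.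

\medskip
\noindent\textbf{Conjecture} (Lov\'asz, Szegedy)\textbf{.} \emph{For every Lebesgue graph $\mathbf L$ there is a Borel graph $\mathbf B$ such that $t(F,\mathbf B)=t(F,\mathbf L)$ for every finite graph $F$, and every finite induced subgraph of $\mathbf B$ has positive density in $\mathbf B$.}
\medskip

It is known that the statement holds if $\mathbf B$ is only required to be a Lebesgue graph. The question is whether the repair can be done in a Borel way.

One is inclined to say yes. Call a pair of distinct points $x,y\in(0,1)$ \emph{decided} if the proportion of the square $[x-\delta,x+\delta]\times[y-\delta,y+\delta]$ covered by $E(\mathbf L)$ tends to $0$ or to $1$ as $\delta\to0$. By the Lebesgue density theorem almost every pair is decided, and after a null modification a decided pair is an edge exactly when its limit is $1$. Let $x_1,\dots,x_k$ be distinct points all of whose pairs are decided, inducing $F$. For small $\delta$, pick independent uniform points in the intervals $[x_i-\delta,x_i+\delta]$. Each pair has the wrong adjacency with probability less than $1/\binom k2$, so by the union bound $t(F,\mathbf L)>0$. The whole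 problem therefore sits on the null set of undecided pairs: they must be declared edges or non-edges without creating a subgraph of density $0$.

In simple cases this is easy. Let $x\ne y$ be adjacent if $x+y>1$ and non-adjacent if $x+y<1$. Then \emph{every} decision on the pairs with $x+y=1$ works. Indeed, a point lies in at most one such pair $x<y=1-x$; we move $x$ into $(x+2\delta,x+3\delta)$ and $y$ into $(y-\delta,y)$ if the pair is an edge, and $x$ into $(x,x+\delta)$ and $y$ into $(y-3\delta,y-2\delta)$ if it is not. The remaining points move by less than $\delta$, and for small $\delta$ no other adjacency changes. So each finite induced subgraph is induced by a whole box of tuples. Here the undecided pairs form a matching and do not interact. In our counterexample they form many cycles, and the constraints along these cycles defeat every measurable rule.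

If $m$ is a Borel probability measure on a Polish space, a set is \emph{$m$-measurable} if it belongs to the completion of the Borel $\sigma$-algebra under $m$, and \emph{universally measurable} if it is $m$-measurable for every such $m$. Borel sets are universally measurable, and universally measurable subsets of $[0,1]^2$ are Lebesgue-measurable.

\begin{theorem}\label{thm:main}
There is a graph $\mathbf L$ on $[0,1]$ with Borel edge set such that the following holds. Let $\mathbf B$ be a graph on $[0,1]$ whose edge set is universally measurable, and suppose that every finite graph has the same density in $\mathbf B$ as in $\mathbf L$. Then for every $\lambda$-null set $D\subset[0,1]$ there are finitely many vertices in $[0,1]\setminus D$ inducing in $\mathbf B$ a graph whose density in $\mathbf B$ is $0$.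
\end{theorem}

With $\mathbf B$ Borel and $D=\emptyset$ this shows that the conjecture is false. The set $D$ says that $\mathbf B$ cannot be repaired by discarding a null set of vertices. The proof is in ZFC.

Section~\ref{sec:toy} isolates the obstruction in a toy model. Section~\ref{sec:bip} builds a bipartite graph between two Cantor spaces $X$ and $Y$ with a closed null set $N$ of undecided pairs, and shows that certain $4+4$ configurations are neither complete nor empty when they avoid $N$. Section~\ref{sec:mu} puts a measure $\mu$ on $N$ and shows that every $\mu$-measurable decision makes one of these configurations complete or empty. A graph $\mathbf B$ with the same densities comes with no map to $X$ and $Y$, so Section~\ref{sec:L} adds landmarks to the bipartite graph, and Section~\ref{sec:B} uses them to find $X$ and $Y$ inside $\mathbf B$. Section~\ref{sec:proof} concludes. Throughout, $\mathbb N=\{0,1,2,\dots\}$, $\mathbb Z_4=\mathbb Z/4\mathbb Z$, and $\mathbb F_2$ is the field with two elements, whose elements we call \emph{colors}.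

\section{A parity with no measurable limit}\label{sec:toy}

We use the density theorem in the following form.

\begin{lemma}\label{lem:levy}
Let $m$ be a Borel probability measure on a Polish space $S$, and let $\mathcal P_0,\mathcal P_1,\dots$ be finite Borel partitions of $S$, each refining the previous one, which together generate the Borel $\sigma$-algebra. If $A$ is $m$-measurable with $m(A)>0$ and $\delta>0$, then some $\mathcal P_n$ has a cell $Q$ with $m(Q)>0$ and $m(A\mid Q)>1-\delta$.
\end{lemma}

\begin{proof}
Let $\mathcal P_n(s)$ be the cell containing $s$. L\'evy's martingale convergence theorem states that $m(A\mid\mathcal P_n(s))\to 1_A(s)$ for $m$-almost every $s$. Take a point $s\in A$ at which this holds and $n$ large.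
\end{proof}

\begin{example}\label{ex:toy}
Let $m$ be the fair coin measure on $\Omega=\mathbb F_2^{\mathbb N}$ and let $\sigma_k:\Omega\to\Omega$ flip the $k$-th coordinate. The partial sums $\rho_n(\omega)=\omega_0+\dots+\omega_{n-1}\in\mathbb F_2$ satisfy $\rho_n(\sigma_k\omega)\neq\rho_n(\omega)$ for all $n>k$. We claim that no $m$-measurable coloring $\varphi:\Omega\to\mathbb F_2$ inherits this property, that is, satisfies $\varphi(\sigma_k\omega)\ne\varphi(\omega)$ for all $\omega$ and $k$. One color class $A$ of $\varphi$ has positive measure. By Lemma~\ref{lem:levy} there is a cylinder $Q$, given by prescribing the coordinates below some $n$, with $m(A\mid Q)>\frac12$. The map $\sigma_n$ preserves $Q$ and $m$, so $A\cap Q$ and $\sigma_n(A\cap Q)$ each fill more than half of $Q$. They intersect, which gives $\omega$ with $\varphi(\sigma_n\omega)=\varphi(\omega)$.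

Without measurability such a coloring exists: choose a representative in each class of sequences that differ in finitely many places, and let $\varphi(\omega)$ be the parity of the number of places where $\omega$ differs from its representative.
\end{example}

To turn this into a graph, the points $\omega$ should become undecided pairs of vertices $(x,y)$, and $\varphi$ the decision ``edge or non-edge''. Three things are needed. First, the undecided pairs must form a null set for the product measure, so $m$ becomes a singular measure $\mu$. Second, $\mu$ must not be destroyed by deleting a null set of vertices, so its marginals must be the vertex measures. Third, and this is the main difficulty, the constraint ``$\omega$ and $\sigma_k\omega$ have different colors'' must be enforced by densities, that is, by the behavior of typical pairs near the undecided ones. A typical pair will follow the partial sums $\rho_n$ for finitely many steps, then drop out and keep the color it has at that moment. But if two pairs with opposite running colors drop out at different times, they may end with the same color. The construction below uses sixteen pairs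 instead of two and ties them together so that the first pairs to drop out include both colors.

\section{A bipartite graph with undecided pairs}\label{sec:bip}

\subsection*{The pattern}
Define $P:\mathbb Z_4^2\to\mathbb F_2$ by $P(a,b)=1$ if and only if $b-a\in\{0,1\}$:
\[
\bigl(P(a,b)\bigr)_{a,b\in\{0,1,2,3\}}=\begin{pmatrix}1&1&0&0\\0&1&1&0\\0&0&1&1\\1&0&0&1\end{pmatrix}.
\]
View $P$ as a $2$-coloring of the edges $(a,b)$ of $K_{4,4}$. Put $\tau=1$ for the color $\varepsilon=1$ and $\tau=3$ for $\varepsilon=0$. The pairs of color $\varepsilon$ are exactly the pairs $(a,a+\tau)$ and $(a,a+\tau-1)$, and they form the cycle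
\[
(0,\tau),\ (1,\tau),\ (1,1+\tau),\ (2,1+\tau),\ (2,2+\tau),\ (3,2+\tau),\ (3,3+\tau),\ (0,3+\tau)
\]
through all eight vertices. So $P$ splits $K_{4,4}$ into two spanning cycles. This needs degree at least $4$, which is why we use $4+4$ vertices.

\subsection*{The construction}
We define finite sets $X_n,Y_n$, relations $R_n\subset X_n\times Y_n$ and colorings $\rho_n:R_n\to\mathbb F_2$. Let $X_0,Y_0$ be singletons, $R_0=X_0\times Y_0$ and $\rho_0=0$. Given stage $n$, let $G_n=\mathbb F_2^{Y_n\times\mathbb Z_4}$ with standard basis $e_{q,c}$ and $H_n=\mathbb F_2^{X_n\times\mathbb Z_4}$ with standard basis $f_{p,d}$, and put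
\[
X_{n+1}=X_n\times\mathbb Z_4\times G_n\times H_n,\qquad Y_{n+1}=Y_n\times\mathbb Z_4\times G_n\times H_n .
\]
An element $u=(p,c,g,h)\in X_{n+1}$ \emph{extends} $p$ by a \emph{letter} $c$ and \emph{check vectors} $g,h$; likewise $v=(q,d,g',h')\in Y_{n+1}$ extends $q$. We set
\begin{equation}\label{eq:R}
(u,v)\in R_{n+1}\iff (p,q)\in R_n,\quad g'=g+e_{q,c},\quad h'=h+f_{p,d},
\end{equation}
and for such a pair
\begin{equation}\label{eq:rho}
\rho_{n+1}(u,v)=\rho_n(p,q)+P(c,d).
\end{equation}
The letters drive the running color, as the coordinates $\omega_k$ did in Example~\ref{ex:toy}. The check vectors decide which pairs survive. All vector spaces are over $\mathbb F_2$, so signs play no role.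

Let $X=X_0\times\prod_{n\ge0}(\mathbb Z_4\times G_n\times H_n)$, a product of finite discrete sets and hence a compact metrizable space, and let $\lambda_X$ be the product of the uniform measures; it has no atoms. For $x\in X$ let $x|n\in X_n$ be its restriction to level $n$, and for $p\in X_n$ let $[p]=\{x:x|n=p\}$. These \emph{cylinders} are clopen, separate points, and $\lambda_X([p])=1/|X_n|$. Define $Y$, $\lambda_Y$, $y|n$ and $[q]$ in the same way from $Y_0$. By \eqref{eq:R}, the levels $n$ with $(x|n,y|n)\in R_n$ form an initial segment of $\mathbb N$ containing $0$. Let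
\[
\ell(x,y)=\sup\{n:(x|n,y|n)\in R_n\},\qquad N=\{(x,y):\ell(x,y)=\infty\},
\]
\[
E=\{(x,y)\notin N:\ \rho_\ell(x|\ell,y|\ell)=1\text{ for }\ell=\ell(x,y)\}.
\]
A pair that survives to level $\ell$ but not to level $\ell+1$ is thus an edge if and only if its running color at level $\ell$ is $1$. This is determined by the restrictions to level $\ell+1$, so $E$ and $(X\times Y)\setminus(E\cup N)$ are open and $N$ is closed. The pairs in $N$ play the role of the undecided pairs.

The set $N$ is null for $\lambda_X\times\lambda_Y$. Indeed, given $(x|n,y|n)\in R_n$ and given $x|(n+1)$ and the next letter of $y$, exactly one of the $|G_n||H_n|\ge2$ equally likely values of $(g',h')$ satisfies \eqref{eq:R}. So a random pair survives to level $n$ with probability at most $2^{-n}$, and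
\begin{equation}\label{eq:null}
(\lambda_X\times\lambda_Y)(N)=0 .
\end{equation}

\begin{definition}
A tuple $T=((p_a)_{a\in\mathbb Z_4},(q_b)_{b\in\mathbb Z_4})$ is \emph{patterned of level $n$} if the $p_a\in X_n$ are distinct, the $q_b\in Y_n$ are distinct, all sixteen pairs $(p_a,q_b)$ lie in $R_n$, and there is $\kappa\in\mathbb F_2$ with $\rho_n(p_a,q_b)=\kappa+P(a,b)$ for all $a,b$.
\end{definition}

\begin{example}\label{ex:level}
Let $X_0=\{p\}$ and $Y_0=\{q\}$, and put $p_a=(p,a,e_{q,a},0)$ and $q_b=(q,b,0,f_{p,b})$. The equations \eqref{eq:R} read $0=e_{q,a}+e_{q,a}$ and $f_{p,b}=0+f_{p,b}$, so all sixteen pairs lie in $R_1$, with $\rho_1(p_a,q_b)=P(a,b)$. This is a patterned tuple of level $1$.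

Let us try to destroy the pattern at level $2$ by giving the extension of $p_0$ a letter $c_0$ different from the common letter $c$ of the extensions of $p_1,p_2,p_3$. Write $g_a,g'_b$ for the first check vectors. Suppose that all pairs of color $1$ survive. The pairs $(1,2),(2,2)$ give $g_1+e_{q_2,c}=g'_2=g_2+e_{q_2,c}$, and the pairs $(2,3),(3,3)$ give $g_2+e_{q_3,c}=g'_3=g_3+e_{q_3,c}$, so $g_1=g_2=g_3=:g$. The pairs $(3,0),(1,1)$ give $g'_0=g+e_{q_0,c}$ and $g'_1=g+e_{q_1,c}$. The pairs $(0,0),(0,1)$ now express $g_0$ in two ways and yield
\[
e_{q_0,c}+e_{q_0,c_0}=e_{q_1,c}+e_{q_1,c_0}.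
\]
These are four different basis vectors, so this is false: a pair of color $1$ drops out and becomes an edge. If all pairs of color $0$ survived, then $(1,0),(2,0)$ and $(2,1),(3,1)$ would give $g_1=g_2=g_3$, and $(3,2),(1,3),(0,2),(0,3)$ would give the same false equation with $q_2,q_3$ in place of $q_0,q_1$. So a pair of color $0$ drops out as well and becomes a non-edge.
\end{example}

The general statement is that survival along one of the two cycles forces everything.

\begin{lemma}\label{lem:rigid}
Let $p_a\in X_n$ $(a\in\mathbb Z_4)$ be distinct, let $q_b\in Y_n$ $(b\in\mathbb Z_4)$ be distinct, and let $u_a=(p_a,c_a,g_a,h_a)\in X_{n+1}$ and $v_b=(q_b,d_b,g'_b,h'_b)\in Y_{n+1}$. Call $(a,b)$ \emph{good} if $g'_b=g_a+e_{q_b,c_a}$ and $h'_b=h_a+f_{p_a,d_b}$. If for some $\varepsilon\in\mathbb F_2$ all pairs with $P(a,b)=\varepsilon$ are good, then all $c_a$ are equal, all $d_b$ are equal, and all sixteen pairs are good.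
\end{lemma}

\begin{proof}
Let $\tau$ correspond to $\varepsilon$ as above. For each $a$, the pairs $(a,a+\tau)$ and $(a+1,a+\tau)$ have color $\varepsilon$, so both are good. Comparing the two expressions for $g'_{a+\tau}$ gives
\begin{equation}\label{eq:gdiff}
g_a+g_{a+1}=e_{q_{a+\tau},c_a}+e_{q_{a+\tau},c_{a+1}} .
\end{equation}
Summing over $a\in\mathbb Z_4$, each $g_a$ occurs twice on the left, so
\[
0=\sum_{a\in\mathbb Z_4}\bigl(e_{q_{a+\tau},c_a}+e_{q_{a+\tau},c_{a+1}}\bigr).
\]
The $a$-th summand is supported on the coordinates $\{q_{a+\tau}\}\times\mathbb Z_4$, and these four sets are disjoint because the $q_b$ are distinct. Hence each summand vanishes: $c_a=c_{a+1}$, and by \eqref{eq:gdiff} also $g_a=g_{a+1}$, for all $a$.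

For each $a$, the pairs $(a,a+\tau)$ and $(a,a+\tau-1)$ are good. Comparing the two expressions for $h_a$ gives
\[
h'_{a+\tau}+h'_{a+\tau-1}=f_{p_a,d_{a+\tau}}+f_{p_a,d_{a+\tau-1}} .
\]
The left sides sum to $0$, and the right sides are supported on the disjoint sets $\{p_a\}\times\mathbb Z_4$. So each right side vanishes: all $d_b$ are equal and all $h'_b$ are equal.

Let $a,b$ be arbitrary. The pair $(b-\tau,b)$ is good, so $g'_b=g_{b-\tau}+e_{q_b,c_{b-\tau}}=g_a+e_{q_b,c_a}$. The pair $(a,a+\tau)$ is good, so $h'_b=h'_{a+\tau}=h_a+f_{p_a,d_{a+\tau}}=h_a+f_{p_a,d_b}$. Thus $(a,b)$ is good.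
\end{proof}

\begin{remark}
Both ingredients are needed. If a set of pairs forms a forest in $K_{4,4}$, then for arbitrary letters one can make all of them good: choose the check vectors at one vertex of each tree and solve the equations edge by edge. Only a cycle imposes a condition. And if the $q_b$ all equal some $q$, the displayed sum $\sum_a(e_{q,c_a}+e_{q,c_{a+1}})$ vanishes for every choice of letters. This is why the basis of $G_n$ is indexed by $q$ as well as by $c$, and it is also how a patterned tuple can be born from a single pair $(p,q)$, as in Example~\ref{ex:level}.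
\end{remark}

\begin{lemma}\label{lem:mixed}
Let $T=((p_a),(q_b))$ be patterned of level $n$, let $x^a\in[p_a]$ and $y^b\in[q_b]$ for $a,b\in\mathbb Z_4$, and suppose that no pair $(x^a,y^b)$ lies in $N$. Then at least one of the sixteen pairs lies in $E$ and at least one does not.
\end{lemma}

\begin{proof}
Let $T_m=((x^a|m),(y^b|m))$. If $T_m$ is patterned, then $m\le\ell(x^0,y^0)<\infty$. Since $T_n=T$ is patterned, there is a largest $m\ge n$ with $T_m$ patterned; let $\kappa$ be its constant. Apply Lemma~\ref{lem:rigid} to the extensions $x^a|(m+1)$ and $y^b|(m+1)$. As all pairs of $T_m$ lie in $R_m$, the pair $(a,b)$ is good if and only if $(x^a|(m+1),y^b|(m+1))\in R_{m+1}$.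

Suppose that for some $\varepsilon$ all pairs of color $\varepsilon$ are good. Then all pairs are good, with common letters $c$ and $d$, and \eqref{eq:rho} gives the colors $\kappa+P(c,d)+P(a,b)$ at level $m+1$. Extensions of distinct elements are distinct, so $T_{m+1}$ is patterned, contradicting the choice of $m$. Hence for each $\varepsilon\in\mathbb F_2$ there is a pair $(a,b)$ with $P(a,b)=\varepsilon$ that is not good. For it $\ell(x^a,y^b)=m$ and $\rho_m(x^a|m,y^b|m)=\kappa+\varepsilon$. The choice $\varepsilon=\kappa+1$ gives a pair in $E$, and $\varepsilon=\kappa$ gives a pair outside $E$.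
\end{proof}

\section{A measure on the undecided pairs}\label{sec:mu}

By \eqref{eq:R}, the extensions in $R_{n+1}$ of a pair $(p,q)\in R_n$ are parametrized by $(c,d,g,h)\in\mathbb Z_4^2\times G_n\times H_n$: the vectors $g',h'$ are then determined. So each pair has $16|G_n||H_n|$ extensions, $|R_{n+1}|=16|G_n||H_n||R_n|$, and the uniform distribution on $R_{n+1}$ projects to the uniform distribution on $R_n$. By Kolmogorov's extension theorem there is a Borel probability measure $\mu$ on $X\times Y$ such that for all $n$ and $(p,q)\in X_n\times Y_n$,
\[
\mu([p]\times[q])=\begin{cases}1/|R_n| &\text{if }(p,q)\in R_n,\\ 0&\text{otherwise.}\end{cases}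
\]
Since $N=\bigcap_n\bigcup_{(p,q)\in R_n}[p]\times[q]$, we have $\mu(N)=1$, so $\mu$ is singular to $\lambda_X\times\lambda_Y$ by \eqref{eq:null}.

\begin{lemma}\label{lem:marg}
The marginals of $\mu$ are $\lambda_X$ and $\lambda_Y$.
\end{lemma}

\begin{proof}
Call $p\in X_n$ and $q\in Y_n$ partners if $(p,q)\in R_n$. The partners of $(p,c,g,h)\in X_{n+1}$ are the elements $(q,d,g+e_{q,c},h+f_{p,d})$ with $q$ a partner of $p$ and $d\in\mathbb Z_4$. The partners of $(q,d,g',h')\in Y_{n+1}$ are the elements $(p,c,g'+e_{q,c},h'+f_{p,d})$ with $p$ a partner of $q$ and $c\in\mathbb Z_4$. By induction every element of $X_n$ and of $Y_n$ has exactly $4^n$ partners. Hence $|R_n|=4^n|X_n|=4^n|Y_n|$, and $\mu([p]\times Y)=4^n/|R_n|=\lambda_X([p])$ and $\mu(X\times[q])=\lambda_Y([q])$ for all cylinders, which determine the measures.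
\end{proof}

The next lemma is the analogue of Example~\ref{ex:toy}. There, a random point of $Q$ and its flip were both uniform on $Q$. Here we need eight random points such that each of the sixteen pairs is distributed like $\mu$, up to its first letters. We allow null sets of vertices to be missing, because in $\mathbf B$ we shall recover only almost all of $X$ and $Y$.

\begin{lemma}\label{lem:mono}
Let $X'\subset X$ and $Y'\subset Y$ be Borel sets of full measure and let $\varphi:X'\times Y'\to\mathbb F_2$ be $\mu$-measurable. Then there are a patterned tuple $T=((p_a),(q_b))$, points $x^a\in X'\cap[p_a]$ and $y^b\in Y'\cap[q_b]$, and $\varepsilon\in\mathbb F_2$ with $\varphi(x^a,y^b)=\varepsilon$ for all $a,b\in\mathbb Z_4$.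
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:marg}, $\mu(X'\times Y')=1$. So for some $\varepsilon$ the set $\varphi^{-1}(\varepsilon)$ has positive $\mu$-measure, and it contains a Borel set $A$ with $\mu(A)>0$. Let $A^c=(X\times Y)\setminus A$. The partitions $\{[p]\times[q]:(p,q)\in X_n\times Y_n\}$ satisfy the hypotheses of Lemma~\ref{lem:levy}, so there are $n$ and $(p,q)\in R_n$ such that $Q=[p]\times[q]$ satisfies $\mu(A^c\mid Q)<\frac1{16}$.

\emph{Branching.} Pick $(g^*,h^*)\in G_n\times H_n$ uniformly and let
\[
u_a=(p,\,a,\,g^*+e_{q,a},\,h^*),\qquad v_b=(q,\,b,\,g^*,\,h^*+f_{p,b}).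
\]
The equations \eqref{eq:R} hold, since $g^*=(g^*+e_{q,a})+e_{q,a}$, so $(u_a,v_b)\in R_{n+1}$, with $\rho_{n+1}(u_a,v_b)=\rho_n(p,q)+P(a,b)$. The $u_a$ have distinct letters, and so do the $v_b$. Thus $T_{n+1}=((u_a),(v_b))$ is patterned. For fixed $(a,b)$, the check vectors $(g^*+e_{q,a},h^*)$ of $u_a$ are uniform in $G_n\times H_n$, so $(u_a,v_b)$ is uniform among the $|G_n||H_n|$ extensions of $(p,q)$ in $R_{n+1}$ with letters $(a,b)$.

\emph{Continuing.} Suppose that $T_m=((p_a),(q_b))$ has been chosen at level $m\ge n+1$ with all sixteen pairs in $R_m$. To keep all pairs alive, Lemma~\ref{lem:rigid} forces common letters. Pick $(c,d,g^*,h^*)\in\mathbb Z_4^2\times G_m\times H_m$ uniformly and independently of the past, and let $T_{m+1}$ consist of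
\[
u_a=(p_a,\,c,\,g^*,\,h^*+f_{p_a,d}),\qquad v_b=(q_b,\,d,\,g^*+e_{q_b,c},\,h^*).
\]
The first check equation is built into $v_b$, and the second reads $h^*=(h^*+f_{p_a,d})+f_{p_a,d}$, so all $(u_a,v_b)$ lie in $R_{m+1}$. For fixed $(a,b)$, the map $(c,d,g^*,h^*)\mapsto(c,d,g^*,h^*+f_{p_a,d})$ is a bijection of the parameter set. Hence, conditionally on the past, $(u_a,v_b)$ is uniform among all $16|G_m||H_m|$ extensions of $(p_a,q_b)$ in $R_{m+1}$.

\emph{The union bound.} The tuples $T_m$ determine random points $x^a\in X$ and $y^b\in Y$. Let $W_{ab}\subset Q$ be the union of the sets $[u]\times[v]$ over the extensions $(u,v)\in R_{n+1}$ of $(p,q)$ with letters $(a,b)$. The sixteen sets $W_{ab}$ are disjoint, and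
\[
\mu(W_{ab})=\frac{|G_n||H_n|}{|R_{n+1}|}=\frac1{16|R_n|}=\frac{\mu(Q)}{16}.
\]
The law of $(x^a,y^b)$ is $\mu(\,\cdot\mid W_{ab})$. Indeed, for $m\ge n+1$ and $(p',q')\in R_m$ with $[p']\times[q']\subset W_{ab}$,
\[
\Pr\bigl((x^a,y^b)\in[p']\times[q']\bigr)=\frac1{|G_n||H_n|}\prod_{k=n+1}^{m-1}\frac1{16|G_k||H_k|}=\frac{16|R_n|}{|R_m|}=\frac{\mu([p']\times[q'])}{\mu(W_{ab})},
\]
and all other cells of level $m$ have probability $0$ under both measures. Therefore
\[
\sum_{a,b}\Pr\bigl((x^a,y^b)\in A^c\bigr)=\frac{16}{\mu(Q)}\sum_{a,b}\mu(A^c\cap W_{ab})\le16\,\mu(A^c\mid Q)<1 .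
\]
With positive probability all sixteen pairs lie in $A\subset\varphi^{-1}(\varepsilon)\subset X'\times Y'$. Take such an outcome and $T=T_{n+1}$.
\end{proof}

\section{The graph $\mathbf L$}\label{sec:L}

Lemma~\ref{lem:mixed} and \eqref{eq:null} say that random points in the cylinders of a patterned tuple are almost surely neither complete nor empty between the two sides. But $K_{4,4}$ and its bipartite complement may well have positive density elsewhere in the graph. To obtain a finite graph of density $0$, the finite graph itself must force its vertices into the prescribed cylinders. We therefore attach to the $j$-th cylinder a class $Z_j$ of landmark vertices of positive measure. A finite graph must then be able to recognize $Z_j$. For this we arrange the $Z_j$ along a path and attach twelve further classes $C_i$, which mark the start and the direction of the path and tell $X$, $Y$ and the $Z_j$ apart.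

Let $(U_j)_{j\ge0}$ enumerate the cylinders of $X$ and $(V_j)_{j\ge0}$ the cylinders of $Y$. The vertex set of $\mathbf L$ is the disjoint union of $X$, $Y$, compact intervals $Z_j$ $(j\ge0)$ and compact intervals $C_1,\dots,C_{12}$. The measure is $\frac14\lambda_X$ on $X$, $\frac14\lambda_Y$ on $Y$, and a multiple of Lebesgue measure of total mass $2^{-j-3}$ on $Z_j$ and $\frac1{48}$ on $C_i$. The total mass is $\frac14+\frac14+\sum_{j\ge0}2^{-j-3}+\frac{12}{48}=1$. Let $r(0)=3$ and $r(j)=4+(j\bmod3)\in\{4,5,6\}$ for $j\ge1$. Two sets are \emph{complete} to each other if all pairs between them are edges. The edges of $\mathbf L$ are the following, and no others: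
\begin{itemize}
\item $C_i$ is complete to $C_{i'}$ for $i\neq i'$;
\item $X$ is complete to $C_1$; $Y$ is complete to $C_1$ and $C_2$; $Z_j$ is complete to $C_1,\dots,C_{r(j)}$;
\item $Z_j$ is complete to $Z_{j+1}$, to $U_j$ and to $V_j$;
\item $x\in X$ and $y\in Y$ are adjacent if and only if $(x,y)\in E$.
\end{itemize}
The edge set is a countable union of Borel rectangles together with $E$ and its mirror image, so it is Borel. The vertex set is a Polish space with an atomless Borel probability measure. The isomorphism theorem for measures states that such a space admits a measure-preserving Borel bijection onto $([0,1],\lambda)$ with Borel inverse. We transport $\mathbf L$ to $[0,1]$ along it; this preserves densities and the Borel property, and we keep the names $X,Y,Z_j,C_i$.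

Every vertex is adjacent to all or to none of each class $C_i$ and each class $Z_j$; a vertex of such a class has no neighbor in its own class. The \emph{rank} of a vertex is the number of classes $C_i$ to which it is adjacent:
\[
\begin{array}{c|ccccc}
\text{class} & X & Y & Z_0 & Z_j\ (j\ge1) & C_i\\ \hline
\text{rank} & 1 & 2 & 3 & 4+(j\bmod 3) & 11
\end{array}
\]

\begin{lemma}\label{lem:zero}
Let $T=((p_a),(q_b))$ be patterned, let $[p_a]=U_{j_a}$ and $[q_b]=V_{j'_b}$, and let $J\ge j_a,j'_b$ for all $a,b$. Let $F$ be a graph on distinct vertices $\gamma_1,\dots,\gamma_{12}$, $z_0,\dots,z_J$, $x_a$, $y_b$ $(a,b\in\mathbb Z_4)$ such that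
\begin{enumerate}
\item[(1)] the $\gamma_i$ form a clique;
\item[(2)] the number of $\gamma_i$ adjacent to $x_a$, $y_b$, $z_j$ is $1$, $2$, $r(j)$, respectively;
\item[(3)] $z_jz_{j+1}$ is an edge for $0\le j<J$;
\item[(4)] $x_az_{j_a}$ and $y_bz_{j'_b}$ are edges for all $a,b$;
\item[(5)] either all or none of the sixteen pairs $x_ay_b$ are edges.
\end{enumerate}
Then $t(F,\mathbf L)=0$.
\end{lemma}

\begin{proof}
Consider distinct vertices of $\mathbf L$ that induce $F$, named as in $F$.

\emph{The clique reads off ranks.} The sets $X$, $Y$ and $C_i$ contain no edges, and $\bigcup_jZ_j$ induces a bipartite graph, by the parity of $j$. So a clique has at most $1+1+2=4$ vertices outside $\bigcup_iC_i$ and at most one vertex in each $C_i$. A vertex outside $\bigcup_iC_i$ has rank at most $6$, so a clique containing such a vertex has at most $4+6=10$ vertices. Hence the $12$-clique $\gamma_1,\dots,\gamma_{12}$ has exactly one vertex in each $C_i$, and the number of $\gamma_i$ adjacent to a vertex is its rank.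

\emph{The path reads off indices.} By (2) and the table, $x_a\in X$, $y_b\in Y$, $z_0\in Z_0$, and for $1\le j\le J$ we have $z_j\in Z_i$ for some $i\equiv j\pmod3$. We show $z_j\in Z_j$ by induction. If $z_j\in Z_j$ and $z_{j+1}\in Z_i$, then (3) gives $i\in\{j-1,j+1\}$, and $i\equiv j+1\not\equiv j-1\pmod3$ leaves $i=j+1$.

\emph{The landmarks read off cylinders.} By (4), $x_a\in U_{j_a}=[p_a]$ and $y_b\in V_{j'_b}=[q_b]$. By (5) and Lemma~\ref{lem:mixed}, some pair $(x_a,y_b)$ lies in $N$. For independent random vertices, each of these sixteen events has probability $0$ by \eqref{eq:null}.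
\end{proof}

The graph $\mathbf L$ itself has such an $F$ as an induced subgraph: the eight points built in the proof of Lemma~\ref{lem:mono} have all sixteen pairs in $N$, so they span no edge, and one adds a vertex from each $C_i$ and each $Z_j$, $j\le J$. The point of Theorem~\ref{thm:main} is that no other universally measurable graph with the same densities does better.

The landmarks also give coordinates. Let $\mathcal K=\{0,1\}^{12}\times\{0,1\}^{\mathbb N}$. The \emph{code} of a vertex $v$ of $\mathbf L$ is the element $\operatorname{code}(v)\in\mathcal K$ recording its adjacency to the classes $C_1,\dots,C_{12},Z_0,Z_1,\dots$. The map $\operatorname{code}$ is Borel; let $\nu$ be the law of the code of a random vertex. By a \emph{word} we mean an element $w\in\{0,1\}^{12}\times\{0,1\}^{J+1}$ for some $J\ge0$, and $\mathcal K_w$ is the set of elements of $\mathcal K$ that begin with $w$.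

\begin{lemma}\label{lem:code}
The map $\operatorname{code}$ restricts to homeomorphisms of $X$ and $Y$ onto disjoint compact sets $K_X,K_Y\subset\mathcal K$. For Borel sets $A\subset X$ and $A'\subset Y$ we have $\nu(\operatorname{code}(A))=\frac14\lambda_X(A)$ and $\nu(\operatorname{code}(A'))=\frac14\lambda_Y(A')$.
\end{lemma}

\begin{proof}
On $X$ the first twelve coordinates of the code are constant and the $Z_j$-coordinate is the indicator of the clopen set $U_j$. Cylinders separate points, so $\operatorname{code}|_X$ is a continuous injection of a compact space, hence a homeomorphism onto its compact image. The rank is the number of ones among the first twelve coordinates, and only vertices of $X$ have rank $1$. So the vertices with code in $\operatorname{code}(A)$ are exactly those of $A$, which gives the formula. For $Y$ replace $U_j$ by $V_j$ and rank $1$ by rank $2$; the different ranks also give $K_X\cap K_Y=\emptyset$.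
\end{proof}

\section{Finding $X$ and $Y$ inside $\mathbf B$}\label{sec:B}

Let $\mathbf B$ and $D$ be as in Theorem~\ref{thm:main}. Enlarging $D$, we assume that it is Borel. All we know about $\mathbf B$ is its densities. We first find landmark vertices in $\mathbf B$ such that adjacency to them has the distribution $\nu$, and then choose, in a Borel way, one vertex of $\mathbf B$ for almost every code in $K_X$ and in $K_Y$.

We use the following standard facts, in which $S,S'$ are Borel subsets of Polish spaces and $m$ is a Borel probability measure on $S$.
\begin{enumerate}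
\item[(M1)] If $\psi:S\to S'$ is Borel and $A\subset S'$ is universally measurable, so is $\psi^{-1}(A)$. (Sandwich $A$ between Borel sets of equal $\psi_*m$-measure and take preimages.)
\item[(M2)] If $S_0\subset S$ is $m$-conull and $\psi:S_0\to S'$ is $m$-measurable, then $\psi$ is Borel on a Borel $m$-conull subset of $S_0$. (Remove a Borel null set for each member of a countable base of $S'$, off which its preimage is Borel.)
\item[(M3)] A set is \emph{analytic} if it is the image of a Borel set under a Borel map. Analytic sets are universally measurable.
\item[(M4)] (Jankov--von Neumann uniformization theorem.) If $\pi:S\to S'$ is Borel, there is a map $\theta:\pi(S)\to S$ with $\pi(\theta(s'))=s'$ for all $s'\in\pi(S)$ that is measurable for the $\sigma$-algebra generated by the analytic sets.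
\end{enumerate}
By (M1), applied to $v\mapsto(v,s)$, the neighborhood in $\mathbf B$ of every vertex $s$ is universally measurable.

\begin{lemma}\label{lem:landmarks}
There are distinct vertices $\eta_1,\dots,\eta_{12},\zeta_0,\zeta_1,\dots$ in $[0,1]\setminus D$ such that
\begin{enumerate}
\item[(a)] in $\mathbf B$ the $\eta_i$ form a clique, $\eta_i\zeta_j$ is an edge if and only if $i\le r(j)$, and $\zeta_j\zeta_{j+1}$ is an edge for all $j$;
\item[(b)] the map $\operatorname{Code}:[0,1]\to\mathcal K$ recording the adjacency in $\mathbf B$ to $\eta_1,\dots,\eta_{12},\zeta_0,\zeta_1,\dots$ is $\lambda$-measurable and $\operatorname{Code}_*\lambda=\nu$.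
\end{enumerate}
\end{lemma}

Property (b) concerns infinitely many vertices at once, so it is not a statement about one density. We pass to an infinite random sample, in which measures become frequencies and (b) becomes a property of a countable graph.

\begin{proof}
Let $(\xi_n)_{n\in\mathbb N}$ be independent uniform points of $[0,1]$, on the completed product space. Let $\mathcal G_{\mathbf L}$ and $\mathcal G_{\mathbf B}$ be the random graphs on $\mathbb N$ in which $m\ne n$ are adjacent if and only if $\xi_m\xi_n$ is an edge of $\mathbf L$, respectively of $\mathbf B$. They are measurable maps into the compact metrizable space $\Gamma=\{0,1\}^{\binom{\mathbb N}2}$ of graphs on $\mathbb N$. The $\xi_n$ are almost surely distinct, so for a graph $F$ on $\{0,\dots,k-1\}$ the probability that $\mathcal G_{\mathbf L}$ induces $F$ on $\{0,\dots,k-1\}$ is $t(F,\mathbf L)$, and the corresponding probability for $\mathcal G_{\mathbf B}$ is $t(F,\mathbf B)$. These events, with $\emptyset$, are closed under intersection and generate the Borel $\sigma$-algebra of $\Gamma$. Two probability measures that agree on such a family are equal, so $\mathcal G_{\mathbf L}$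 and $\mathcal G_{\mathbf B}$ have the same law.

The \emph{frequency} of a set $M\subset\mathbb N$ is $\lim_{k\to\infty}|M\cap\{0,\dots,k-1\}|/k$, if the limit exists. Let $\mathcal S\subset\Gamma$ be the set of graphs for which there are distinct indices $\alpha_1,\dots,\alpha_{12},\beta_0,\beta_1,\dots\in\mathbb N$ such that
\begin{enumerate}
\item[(G1)] the $\alpha_i$ form a clique, $\alpha_i\beta_j$ is an edge if and only if $i\le r(j)$, and $\beta_j\beta_{j+1}$ is an edge for all $j$;
\item[(G2)] for every word $w\in\{0,1\}^{12}\times\{0,1\}^{J+1}$, the set of $n$ whose adjacency to $(\alpha_1,\dots,\alpha_{12},\beta_0,\dots,\beta_J)$ is $w$ has frequency $\nu(\mathcal K_w)$.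
\end{enumerate}
On $\Gamma\times\mathbb N^{12}\times\mathbb N^{\mathbb N}$, distinctness and (G1) are closed conditions, and (G2) says that countably many sequences of continuous functions converge to given constants. So $\mathcal S$ is the projection of a Borel set. By (M3) it is measurable for the completion of the common law, and $\Pr(\mathcal G_{\mathbf B}\in\mathcal S)=\Pr(\mathcal G_{\mathbf L}\in\mathcal S)$.

\emph{Almost surely $\mathcal G_{\mathbf L}\in\mathcal S$.} Each class $C_i$, $Z_j$ has positive measure, so almost surely all are visited. Let $\alpha_i$ and $\beta_j$ be the first $n$ with $\xi_n\in C_i$, respectively $\xi_n\in Z_j$. These indices are distinct because the classes are disjoint, and (G1) holds by the definition of $\mathbf L$. For every $n$, the adjacency of $n$ to $\alpha_i$ is the $C_i$-coordinate of $\operatorname{code}(\xi_n)$ and its adjacency to $\beta_j$ is the $Z_j$-coordinate; for $n=\alpha_i$ or $n=\beta_j$ both are $0$. So the set in (G2) is $\{n:\operatorname{code}(\xi_n)\in\mathcal K_w\}$, and (G2) follows from the strong law of large numbers, applied to each of the countably many words.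

\emph{Frequencies in $\mathcal G_{\mathbf B}$ are measures.} For $\mathbf s\in[0,1]^k$ and $w\in\{0,1\}^k$ let $A_w(\mathbf s)$ be the set of $v\in[0,1]$ whose adjacency in $\mathbf B$ to $(s_1,\dots,s_k)$ is $w$. We claim that almost surely
\begin{enumerate}
\item[(F)] for all $k$, all distinct $i_1,\dots,i_k\in\mathbb N$ and all $w\in\{0,1\}^k$, the set of $n$ with $\xi_n\in A_w(\xi_{i_1},\dots,\xi_{i_k})$ has frequency $\lambda(A_w(\xi_{i_1},\dots,\xi_{i_k}))$.
\end{enumerate}
There are countably many choices, so fix $I=\{i_1,\dots,i_k\}$ and $w$. By (M1) the set $\{(v,\mathbf s):v\in A_w(\mathbf s)\}$ and all its sections $A_w(\mathbf s)$ are universally measurable, and by Fubini's theorem $\mathbf s\mapsto\lambda(A_w(\mathbf s))$ is Lebesgue-measurable. So the event in (F) is measurable. By Fubini's theorem on $[0,1]^I\times[0,1]^{\mathbb N\setminus I}$, it suffices to show that it has probability $1$ for each fixed value $\mathbf s$ of $(\xi_{i_1},\dots,\xi_{i_k})$. The points $\xi_n$ with $n\notin I$ are independent and uniform, so this is the strong law of large numbers for the set $A_w(\mathbf s)$; the finitely many $n\in I$ do not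 affect the frequency.

\emph{Conclusion.} Fix a sample in which the $\xi_n$ are distinct and avoid $D$, (F) holds, and $\mathcal G_{\mathbf B}\in\mathcal S$, with witnesses $\alpha_i,\beta_j$. Put $\eta_i=\xi_{\alpha_i}$ and $\zeta_j=\xi_{\beta_j}$. They are distinct, and (G1) is (a). Each coordinate of $\operatorname{Code}$ is the indicator of a neighborhood, so $\operatorname{Code}$ is $\lambda$-measurable. For a word $w$, the set $\operatorname{Code}^{-1}(\mathcal K_w)$ is $A_w(\eta_1,\dots,\eta_{12},\zeta_0,\dots,\zeta_J)$, and the frequency of the $n$ with $\xi_n$ in this set equals its measure by (F) and equals $\nu(\mathcal K_w)$ by (G2). The sets $\mathcal K_w$, with $\emptyset$, are closed under intersection and generate the Borel $\sigma$-algebra of $\mathcal K$, so $\operatorname{Code}_*\lambda=\nu$.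
\end{proof}

Many vertices of $\mathbf B$ may share a code, and their adjacencies on null sets of pairs may differ. To obtain a coloring of $X\times Y$ we select one vertex for each code. Let $D^+=D\cup\{\eta_1,\dots,\eta_{12},\zeta_0,\zeta_1,\dots\}$, a Borel null set.

\begin{lemma}\label{lem:sections}
There are Borel sets $X'\subset X$ and $Y'\subset Y$ of full measure and Borel maps $\theta_X:X'\to[0,1]\setminus D^+$ and $\theta_Y:Y'\to[0,1]\setminus D^+$ such that $\operatorname{Code}(\theta_X(x))=\operatorname{code}(x)$ for all $x\in X'$ and $\operatorname{Code}(\theta_Y(y))=\operatorname{code}(y)$ for all $y\in Y'$.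
\end{lemma}

\begin{proof}
By (M2) there is a Borel conull set $S_1\subset[0,1]\setminus D^+$ on which $\operatorname{Code}$ is Borel. Let $B_X=S_1\cap\operatorname{Code}^{-1}(K_X)$, a Borel set, and let $\pi=(\operatorname{code}|_X)^{-1}\circ\operatorname{Code}:B_X\to X$, a Borel map by Lemma~\ref{lem:code}. For Borel $A\subset X$, Lemmas~\ref{lem:landmarks} and~\ref{lem:code} give
\[
\lambda(\pi^{-1}(A))=\lambda\bigl(\operatorname{Code}^{-1}(\operatorname{code}(A))\bigr)=\nu(\operatorname{code}(A))=\tfrac14\lambda_X(A).
\]
The image $\pi(B_X)$ is analytic, hence $\lambda_X$-measurable by (M3). Every Borel set $A$ disjoint from it has $\pi^{-1}(A)=\emptyset$ and so $\lambda_X(A)=0$; hence $\pi(B_X)$ is conull. By (M4) and (M3), $\pi$ has a $\lambda_X$-measurable section on $\pi(B_X)$, and by (M2) its restriction $\theta_X$ to some Borel conull set $X'\subset\pi(B_X)$ is Borel. The identity $\pi(\theta_X(x))=x$ means $\operatorname{Code}(\theta_X(x))=\operatorname{code}(x)$. Replacing $X,K_X,\lambda_X$ by $Y,K_Y,\lambda_Y$ gives $Y'$ and $\theta_Y$.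
\end{proof}

\section{Proof of the theorem}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathbf L$ be the graph of Section~\ref{sec:L}, and let $\mathbf B$, $D$, $\eta_i$, $\zeta_j$, $X'$, $Y'$, $\theta_X$, $\theta_Y$ be as in Section~\ref{sec:B}. Define $\varphi:X'\times Y'\to\mathbb F_2$ by $\varphi(x,y)=1$ if and only if $\theta_X(x)\theta_Y(y)\in E(\mathbf B)$. The set $\varphi^{-1}(1)$ is the preimage of $E(\mathbf B)$ under the Borel map $(x,y)\mapsto(\theta_X(x),\theta_Y(y))$, so by (M1) $\varphi$ is $\mu$-measurable. Lemma~\ref{lem:mono} gives a patterned tuple $T=((p_a),(q_b))$, points $x^a\in X'\cap[p_a]$ and $y^b\in Y'\cap[q_b]$, and a color $\varepsilon$ with $\varphi(x^a,y^b)=\varepsilon$ for all $a,b$. Let $[p_a]=U_{j_a}$ and $[q_b]=V_{j'_b}$, let $J\ge j_a,j'_b$ for all $a,b$, and consider the vertices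
\[
\eta_1,\dots,\eta_{12},\quad\zeta_0,\dots,\zeta_J,\quad\theta_X(x^a),\quad\theta_Y(y^b)\qquad(a,b\in\mathbb Z_4)
\]
of $\mathbf B$. All lie outside $D$.

They are distinct. The $\eta_i$ and $\zeta_j$ are distinct by Lemma~\ref{lem:landmarks}, and the other eight vertices lie outside $D^+$. The points $x^a$ lie in disjoint cylinders, as do the $y^b$, so by Lemma~\ref{lem:code} the eight points $x^a,y^b$ have distinct codes. By Lemma~\ref{lem:sections} these are the values of $\operatorname{Code}$ at the eight vertices $\theta_X(x^a),\theta_Y(y^b)$, which are therefore distinct.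

Let $F$ be the graph that these vertices induce in $\mathbf B$, with $\gamma_i,z_j,x_a,y_b$ corresponding to $\eta_i,\zeta_j,\theta_X(x^a),\theta_Y(y^b)$. We check the conditions of Lemma~\ref{lem:zero}. Conditions (1) and (3), and (2) for the $z_j$, hold by Lemma~\ref{lem:landmarks}(a). The number of $\eta_i$ adjacent to $\theta_X(x^a)$ is the number of ones among the first twelve coordinates of $\operatorname{code}(x^a)$, which is the rank $1$; for $\theta_Y(y^b)$ it is the rank $2$. This completes (2). The adjacency of $\theta_X(x^a)$ to $\zeta_{j_a}$ is the $Z_{j_a}$-coordinate of $\operatorname{code}(x^a)$, which is $1$ because $x^a\in U_{j_a}$, and the adjacency of $\theta_Y(y^b)$ to $\zeta_{j'_b}$ is $1$ because $y^b\in V_{j'_b}$. This is (4). Condition (5) holds because $\varphi$ is constant on the sixteen pairs.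

Hence $t(F,\mathbf B)=t(F,\mathbf L)=0$, while $F$ is induced in $\mathbf B$ by finitely many vertices outside $D$.
\end{proof}

\begin{remark}
The equality of densities is used twice: to equate the laws of $\mathcal G_{\mathbf L}$ and $\mathcal G_{\mathbf B}$, and in the last line of the proof. Universal measurability of $E(\mathbf B)$ is essential at one point, the $\mu$-measurability of $\varphi$. Lebesgue measurability of $E(\mathbf B)$ does not give this, since $\mu$ is singular to $\lambda_X\times\lambda_Y$: in $\mathbf L$ itself, one may add the pairs of an arbitrary subset of $N$ as edges and still have a Lebesgue graph with the same densities. So there is no conflict with the known result for Lebesgue graphs $\mathbf B$, just as the colorings excluded in Example~\ref{ex:toy} exist once measurability is dropped.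
\end{remark}

\begin{thebibliography}{1}

\bibitem{BNO}
Samuel Braunfeld, Jaroslav Ne\v{s}et\v{r}il and Patrice Ossona de Mendez,
\emph{Modeling FO-limits for monadically stable sequences},
arXiv:2508.08960 (2025).

\end{thebibliography}
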